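\title{A stable equilibrium of the best-response dynamics in $3\times3$ games that are not zero-sum}

\begin{abstract}
In a zero-sum bimatrix game the best-response dynamics and fictitious play converge to the set of Nash equilibria. Hofbauer conjectured a converse: a bimatrix game whose unique Nash equilibrium is interior and stable under these dynamics must be zero-sum up to linear equivalence. We disprove this with $3\times3$ games that are not zero-sum, whose unique equilibrium is interior and Lyapunov stable, and in which all solutions converge to the equilibrium uniformly. Stability is first reduced to a uniqueness statement for a scale-invariant differential inclusion. For a suitable family of games all solutions of this inclusion are funneled into a cycle with a piecewise linear return map; we choose the parameters so that its linear part has order three, and the problem becomes one about a scalar recurrence. The counterexamples contain an analytic submanifold of codimension $2$ in the space $\mathbb R^{18}$ of games, while the zero-sum games are described by $15$ parameters.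
\end{abstract}

\section{The question and the results}

A $3\times3$ \emph{bimatrix game} is a pair $(A,B)$ of real $3\times3$ matrices $A=(a_{ij})$, $B=(b_{ij})$. Player A chooses a row $i$, player B a column $j$, and they receive $a_{ij}$ and $b_{ij}$. Mixed strategies are row vectors $p\in\Sigma_A$ and column vectors $q\in\Sigma_B$, where $\Sigma_A$ and $\Sigma_B$ are copies of the simplex of vectors in $\mathbb R^3$ with nonnegative coordinates of sum $1$. Put $\Sigma=\Sigma_A\times\Sigma_B$, and let $\mathring\Sigma$ be its interior relative to its affine hull. The best-response correspondences are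
\[
\mathrm{BR}_A(q)=\arg\max_{p'\in\Sigma_A}p'Aq,\qquad \mathrm{BR}_B(p)=\arg\max_{q'\in\Sigma_B}pBq'.
\]
Thus $\mathrm{BR}_A(q)$ is the set of mixed strategies supported on the rows $i$ that maximize $(Aq)_i$, and $\mathrm{BR}_B(p)$ is the set of those supported on the columns $j$ that maximize $(pB)_j$. A \emph{Nash equilibrium} is a point $(p,q)\in\Sigma$ with $p\in\mathrm{BR}_A(q)$ and $q\in\mathrm{BR}_B(p)$.

In the \emph{best-response} (BR) \emph{dynamics} each player moves toward a best response to the current strategy of the other:
\begin{equation}\label{eq:BR}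
\frac{dp}{ds}\in\mathrm{BR}_A(q)-p,\qquad \frac{dq}{ds}\in\mathrm{BR}_B(p)-q .
\end{equation}
A solution is an absolutely continuous curve that satisfies the inclusion almost everywhere; where best responses tie, several solutions may start at the same point. The fixed points of \eqref{eq:BR} are the Nash equilibria. \emph{Fictitious play} (FP) is the same inclusion with the right-hand sides multiplied by $1/t$, for $t\ge1$. The substitution $t=e^s$ turns FP solutions into BR solutions, so the two systems have the same orbits. An equilibrium $E$ is \emph{stable} if for every neighborhood $O$ of $E$ in $\Sigma$ there is a neighborhood $O'$ of $E$ such that \emph{every} solution starting in $O'$ stays in $O$ for all forward time. For FP, with solutions started at $t=1$, this gives the same notion. We say that all solutions converge to $E$ \emph{uniformly} if for every neighborhood $O$ of $E$ there is a time $s_0$ such that every solution of \eqref{eq:BR} in $\Sigma$ lies in $O$ for $s\ge s_0$.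

Best responses do not change if $A$ is multiplied by a positive number or a constant is added to a column of $A$, and likewise for $B$ and its rows. Games $(A,B)$ and $(A',B')$ are therefore called \emph{linearly equivalent} if $a'_{ij}=\mu a_{ij}+c_j$ and $b'_{ij}=\nu b_{ij}+d_i$ with $\mu,\nu>0$ and real $c_j,d_i$; such games have the same dynamics. A game is \emph{zero-sum} if it is linearly equivalent to a game with $A'+B'=0$. By the result of Brown and Robinson, in a zero-sum game every orbit of the BR and FP dynamics converges to the set of Nash equilibria. The question is whether, conversely, good behavior of the dynamics forces the game to be zero-sum. We consider games that satisfy the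
\begin{quote}
\emph{standing hypothesis}: the game has exactly one Nash equilibrium $E$ in $\Sigma$, and $E\in\mathring\Sigma$.
\end{quote}
Hofbauer's conjecture, as posed in \cite{OvS}, says that \emph{a game satisfying the standing hypothesis whose equilibrium is stable under the BR (or FP) dynamics is zero-sum.}

To see what is being asked, note that a matrix $D$ has entries of the form $c_j+d_i$ if and only if all its second differences $D_{ij}-D_{il}-D_{kj}+D_{kl}$ vanish. So a game is zero-sum if and only if, for some $\mu,\nu>0$, all second differences of $\mu A+\nu B$ vanish. For $2\times2$ games there is one second difference, and the standing hypothesis alone makes the game zero-sum. Indeed, put $a_1=a_{11}-a_{21}$, $a_2=a_{22}-a_{12}$, $b_1=b_{11}-b_{12}$, $b_2=b_{22}-b_{21}$. At an interior equilibrium both players are indifferent, $a_1q_1=a_2q_2$ and $b_1p_1=b_2p_2$, so $a_1,a_2$ have the same sign, as do $b_1,b_2$. If $a_1=a_2=0$, every $p$ is part of an equilibrium, and if $b_1=b_2=0$, every $q$ is. If all four numbers are positive, or all are negative, there is a pure equilibrium. Hence the $a$'s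 and the $b$'s have opposite signs, and $\mu(a_1+a_2)+\nu(b_1+b_2)=0$ has a positive solution. For $3\times3$ games there are four independent second differences and only the ratio $\mu/\nu$ is free, so being zero-sum becomes a strong restriction. Stability is a strong restriction as well: in the zero-sum case it comes from an exact conservation law (Example~\ref{ex:zs}), and it is natural to guess that nothing else can produce it. The guess is wrong.

For $\varepsilon,C,M>0$ put
\begin{equation}\label{eq:games}
A=\begin{pmatrix}1+\varepsilon&\varepsilon&0\\0&M+\varepsilon&\varepsilon\\ \varepsilon&0&\frac M{120}+\varepsilon\end{pmatrix},\qquad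
B=\begin{pmatrix}0&1&1-C\varepsilon\\0&\varepsilon^2&\varepsilon+\varepsilon^2\\ \frac1{80}+\varepsilon^2&0&\varepsilon^2\end{pmatrix}.
\end{equation}

\begin{theorem}\label{thm:main}
There are $\varepsilon_0>0$ and analytic functions $C(\varepsilon)\to6$, $M(\varepsilon)\to1590$ as $\varepsilon\to0$ such that for $0<\varepsilon<\varepsilon_0$ the game \eqref{eq:games} with $C=C(\varepsilon)$, $M=M(\varepsilon)$ is not zero-sum, has exactly one Nash equilibrium $E$, $E\in\mathring\Sigma$, and $E$ is stable for the BR and FP dynamics. Moreover, all BR solutions in $\Sigma$ converge to $E$ uniformly.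
\end{theorem}

Theorem~\ref{thm:main} disproves the conjecture. The second theorem measures how common and how fragile the counterexamples are.

\begin{theorem}\label{thm:supp}
\emph{(a)} The set of games that are not zero-sum and have a unique Nash equilibrium, lying in $\mathring\Sigma$ and stable, contains a real-analytic submanifold of codimension $2$ in $\mathbb R^{18}$. The zero-sum games are contained in the image of a smooth map of a $15$-dimensional manifold.

\emph{(b)} Arbitrarily close to each game of Theorem~\ref{thm:main} (with $\varepsilon$ small) there are games satisfying the standing hypothesis whose equilibrium is unstable.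
\end{theorem}

The proof runs as follows. A change of variables turns \eqref{eq:BR} into an inclusion on $\mathbb R^4$ that is invariant under scaling, and $E$ is stable exactly when no solution leaves the origin (Section~\ref{sec:hom}). For a family of games with prescribed orders of the payoffs (Section~\ref{sec:family}) every solution is followed through all ties and reaches a three-dimensional section (Section~\ref{sec:ties}). The return map to the section has the form $z\mapsto Lz+\max(0,-f(z))\,\kappa$ with $L$ linear, $\det L=1$, and $f$ a linear functional (Section~\ref{sec:return}). A solution leaving the origin gives an orbit of this map that tends to $0$ in the past. Two conditions on the game make $L^3=I$, and this takes the place of the conservation law; the nonlinear term makes orbits grow, but too slowly for an orbit to come out of $0$ (Section~\ref{sec:rec}). Section~\ref{sec:param} verifies all conditions for \eqref{eq:games}, and Section~\ref{sec:supp} proves Theorem~\ref{thm:supp}.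

\section{Stability as uniqueness for a homogeneous inclusion}\label{sec:hom}

We use three standard facts. Let $\Phi$ be a bounded set-valued map on $\mathbb R^d$ with closed graph and nonempty compact convex values.
\begin{itemize}
\item[(F1)] Every solution of $\dot Z\in\Phi(Z)$ on a compact interval extends to all forward time.
\item[(F2)] A uniform limit of solutions of $\dot Z\in\Phi(Z)$ on a compact interval is a solution.
\item[(F3)] A Lipschitz function $g$ on an interval is the integral of its derivative, and $g'=0$ almost everywhere on the set $\{g=0\}$.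
\end{itemize}

Let the standing hypothesis hold, with $E=(p^*,q^*)$. Since $E$ is interior, both players are indifferent at $E$: the vectors $Aq^*$ and $p^*B$ are constant, that is, they have equal coordinates. Hence best responses depend only on the \emph{direction} of $(p,q)-E$. To exploit this, take a solution of \eqref{eq:BR}, put $t=e^s$, and set
\[
\xi=t\,(p-p^*),\qquad \eta=t\,(q-q^*),\qquad Z=(\xi,\eta),\qquad u=A\eta,\qquad v=\xi B .
\]
If $dp/ds=m-p$, then $\dot\xi=(p-p^*)+(m-p)=m-p^*$, where the dot is $d/dt$. Since $Aq=Aq^*+u/t$, the best rows are those in $M_u=\arg\max_iu_i$; in the same way the best columns are those in $M_v=\arg\max_jv_j$. So $Z$ solves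
\begin{equation}\label{eq:H}
\dot\xi=m-p^*,\quad \dot\eta=n-q^*,\qquad m\in\Sigma_A,\ \operatorname{supp}m\subset M_u,\quad n\in\Sigma_B,\ \operatorname{supp}n\subset M_v .
\end{equation}
We consider \eqref{eq:H} on the four-dimensional space of pairs $(\xi,\eta)$ whose components have coordinate sum $0$. The right-hand side is bounded, say $|\dot Z|\le\Lambda$, and has compact convex values. Its graph is closed because $M_u$ and $M_v$ at points near $Z$ are subsets of $M_u$ and $M_v$ at $Z$. Three further properties are used throughout.
\begin{itemize}
\item \emph{Scaling.} If $Z(t)$ is a solution and $\lambda>0$, then $\lambda Z(t/\lambda)$ is a solution.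
\item \emph{Rates.} $\dot u_i-\dot u_l=(An)_i-(An)_l$ and $\dot v_j-\dot v_k=(mB)_j-(mB)_k$.
\item \emph{Nondegeneracy.} If $u$ is constant, then $\eta=0$, for otherwise $(p^*,q^*+\theta\eta)$ with small $\theta\ne0$ would be a second equilibrium; if $v$ is constant, then $\xi=0$. So the linear map from $Z$ to $(u_1-u_2,u_1-u_3,v_1-v_2,v_1-v_3)$ is a bijection onto $\mathbb R^4$, and $M_u=M_v=\{1,2,3\}$ only for $Z=0$.
\end{itemize}
In a scale-invariant system there is no difference between a small and a large neighborhood of the origin, and stability turns into a uniqueness statement.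

\begin{proposition}\label{prop:hom}
Under the standing hypothesis the following are equivalent.
\begin{itemize}
\item[(i)] $E$ is stable.
\item[(ii)] The only solution of \eqref{eq:H} on an interval $[0,T]$ with $Z(0)=0$ is $Z\equiv0$.
\item[(iii)] $E$ is stable, and all BR solutions converge to $E$ uniformly.
\end{itemize}
\end{proposition}

\begin{proof}
(ii)$\Rightarrow$(iii). Suppose (iii) fails. Then there are $\varrho>0$, solutions $(p_k,q_k)$ of \eqref{eq:BR} and times $s_k$ such that $\zeta_k=(p_k,q_k)-E$ satisfies $|\zeta_k(s_k)|\ge\varrho$, and either $\zeta_k(0)\to0$ (stability fails) or $s_k\to\infty$ (uniform convergence fails). Put $t_k=e^{s_k}$, $Z_k(t)=t\,\zeta_k(\ln t)$ and $W_k(\theta)=Z_k(t_k\theta)/t_k$. By scaling, $W_k$ solves \eqref{eq:H} on $[1/t_k,1]$, and $|W_k(1)|\ge\varrho$. In both cases $W_k(1/t_k)=\zeta_k(0)/t_k\to0$, since $\Sigma$ is bounded. Pass to a subsequence with $1/t_k\to\theta_0$. The bound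
\[
|W_k(\theta)|\le|W_k(1/t_k)|+\Lambda\,(\theta-1/t_k)
\]
at $\theta=1$ gives $\theta_0\le1-\varrho/\Lambda$. By the Arzel\`a--Ascoli theorem a further subsequence converges uniformly on compact subsets of $(\theta_0,1]$ to a function $W$, which solves \eqref{eq:H} by (F2). The same bound gives $|W(\theta)|\le\Lambda(\theta-\theta_0)$, so $W$ extends by $W(\theta_0)=0$, while $|W(1)|\ge\varrho$. After a shift of time this contradicts (ii).

(iii)$\Rightarrow$(i) is trivial.

(i)$\Rightarrow$(ii). Let $Z$ solve \eqref{eq:H} with $Z(0)=0$ and $Z(T)\ne0$, and extend it to $[0,\infty)$ by (F1). For $\lambda>0$ the function $Z_\lambda(t)=\lambda Z((t-1)/\lambda)$ solves \eqref{eq:H} on $[1,\infty)$ with $Z_\lambda(1)=0$. Put $(p,q)=E+Z_\lambda(t)/t$. With the functions $m,n$ belonging to $Z_\lambda$ we have $p(t)=\frac1t\bigl(p^*+\int_1^tm\bigr)\in\Sigma_A$ and $q(t)=\frac1t\bigl(q^*+\int_1^tn\bigr)\in\Sigma_B$, and $t\dot p=m-p$, $t\dot q=n-q$ with $m\in\mathrm{BR}_A(q)$, $n\in\mathrm{BR}_B(p)$. In the time $s=\ln t$ this is a solution of \eqref{eq:BR} starting at $E$. At $t=1+\lambda T$ its distance from $E$ is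 $\lambda|Z(T)|/(1+\lambda T)$, which tends to $|Z(T)|/T>0$ as $\lambda\to\infty$. So a fixed ball around $E$ is left by a solution starting at $E$ itself, and $E$ is not stable.
\end{proof}

\begin{example}[zero-sum games are stable]\label{ex:zs}
Let $B=-A$ and $W=\max_iu_i+\max_jv_j$. By (F3) applied to $\max_lu_l-u_i$, for almost every $t$ the derivative of $\max_lu_l$ equals $\dot u_i$ for each $i\in M_u(t)$, hence equals $m\dot u=mA(n-q^*)$. In the same way the derivative of $\max_jv_j$ is $(m-p^*)Bn$. So $\dot W=p^*An-mAq^*=0$, because $p^*A$ and $Aq^*$ are constant vectors with the same entry $p^*Aq^*$. Moreover $\max_iu_i\ge p^*A\eta=0$ with equality only if $u$ is constant, and likewise for $v$; so $W>0$ for $Z\ne0$. A solution starting at $0$ has $W\equiv0$ and stays at $0$.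
\end{example}

The whole picture can be drawn by hand for $2\times2$ games, where \eqref{eq:H} is a planar system for $a=u_1-u_2$ and $b=v_1-v_2$. In the notation of the introduction, $\dot a=a_1$ where $b>0$ and $\dot a=-a_2$ where $b<0$, while $\dot b=b_1$ where $a>0$ and $\dot b=-b_2$ where $a<0$. If all four constants are positive (a coordination game), then $(a,b)=(a_1t,b_1t)$ leaves the origin. If $a_1,a_2>0>b_1,b_2$, nonzero solutions turn around the origin along closed quadrilaterals: the return map to a half-axis is the identity, and nothing comes out of $0$. Both models occur inside our $3\times3$ games, at states where each player has two tied choices, and there we need them for all solutions starting at the origin of the plane.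

\begin{lemma}[two planar models]\label{lem:planar}
Let $a,b$ be Lipschitz functions on $[t_0,t_1]$ with $a(t_0)=b(t_0)=0$.
\begin{itemize}
\item[(i)] \emph{(Coordination.)} Suppose that for some $\varrho>0$, almost everywhere, $\dot a\ge\varrho$ where $b>0$, $\dot a\le-\varrho$ where $b<0$, $\dot b\ge\varrho$ where $a>0$, and $\dot b\le-\varrho$ where $a<0$. Then there is $t_*\in[t_0,t_1]$ such that $a=b=0$ on $[t_0,t_*]$, and either $a,b>0$ on all of $(t_*,t_1]$ or $a,b<0$ on all of $(t_*,t_1]$.
\item[(ii)] \emph{(Rotation.)} Suppose that for some $\mu_\pm,\nu_\pm>0$, almost everywhere, $\dot a=\mu_+$ where $b>0$, $\dot a=-\mu_-$ where $b<0$, $\dot b=-\nu_+$ where $a>0$, and $\dot b=\nu_-$ where $a<0$. Then $a=b=0$ on $[t_0,t_1]$.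
\end{itemize}
\end{lemma}

\begin{proof}
(i) Suppose $a>0\ge b$ at a time $t'$, and let $(t'',t']$ be the longest interval in $(t_0,t']$ ending at $t'$ on which $a>0$; then $a(t'')=0$. On this interval $b$ is strictly increasing, so $b<0$ on $(t'',t')$, so $a$ is decreasing and $a(t'')>a(t')>0$, a contradiction. Replacing $(a,b)$ by $(-a,-b)$ excludes $a<0\le b$. If $a=0<b$ at some time, then $a$ is strictly increasing near that time, so $a<0<b$ just before it, which has been excluded; if $a=0>b$, then $a>0>b$ just before. So at every time $a=b=0$, or $a,b>0$, or $a,b<0$. In the last two regions $|a|$ and $|b|$ increase, so neither region is left. Take for $t_*$ the last time with $a=b=0$.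

(ii) With $a^+=\max(a,0)$ and $a^-=\max(-a,0)$ put $W=\nu_+a^++\nu_-a^-+\mu_+b^++\mu_-b^-$. In the four open quadrants $\dot W$ equals $\nu_+\mu_+-\mu_+\nu_+$ (for $a,b>0$), $-\nu_+\mu_-+\mu_-\nu_+$ (for $a>0>b$), $-\nu_-\mu_++\mu_+\nu_-$ (for $a<0<b$) and $\nu_-\mu_--\mu_-\nu_-$ (for $a,b<0$), which is $0$ each time. The set of times with $a=0\ne b$ is null, since $\dot a=0$ almost everywhere on it by (F3) while $\dot a\ne0$ by assumption; the same holds for $a\ne0=b$. On $\{a=b=0\}=\{W=0\}$ we have $\dot W=0$ almost everywhere by (F3). So $W$ is constant, equal to $W(t_0)=0$.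
\end{proof}

\section{A family of games with cyclic best responses}\label{sec:family}

Up to linear equivalence a game with strict orders is described by the gaps between the entries of each column of $A$ and each row of $B$. Let $U_j,V_j,X_i,Y_i>0$ for $i,j=1,2,3$ and
\begin{equation}\label{eq:family}
A=\begin{pmatrix}U_1+V_1&V_2&0\\0&U_2+V_2&V_3\\V_1&0&U_3+V_3\end{pmatrix},\qquad
B=\begin{pmatrix}0&X_1+Y_1&Y_1\\0&Y_2&X_2+Y_2\\X_3+Y_3&0&Y_3\end{pmatrix}.
\end{equation}
Here $U_j$ and $X_i$ are the gaps between the best and the second choice, $V_j$ and $Y_i$ those between the second and the last. The preferences are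
\begin{equation}\label{eq:orders}
\begin{array}{llll}
\text{rows against} & \text{column 1: } 1>3>2, & \text{column 2: } 2>1>3, & \text{column 3: } 3>2>1,\\
\text{columns against} & \text{row 1: } 2>3>1, & \text{row 2: } 3>2>1, & \text{row 3: } 1>3>2 .
\end{array}
\end{equation}
Player A answers column $j$ with row $j$, and player B answers row $i$ with column $i+1$ modulo $3$, so pure best responses chase each other around a cycle. The second choices follow a cyclic pattern too, with one exception: against row $1$ column $3$ is better than column $1$. This exception produces the branching that is analyzed in Section~\ref{sec:return}. From now on we assume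
\begin{equation}
Y_1Y_3\Bigl(1+\frac{U_1}{U_3+V_3}\Bigr)<X_1X_3,\qquad\text{in particular}\quad Y_1Y_3<X_1X_3 .\tag{C1}
\end{equation}

When a player avoids one pure strategy, the opponent can discard one. For $n\in\Sigma_B$ and $m\in\Sigma_A$ we read off from \eqref{eq:family}:
\begin{itemize}
\item[(A1)] if $n_1=0$, then $(An)_2-(An)_1\ge\min(U_2,V_3)$;
\item[(A2)] if $n_2=0$, then $(An)_3-(An)_2\ge\min(V_1,U_3)$;
\item[(A3)] if $n_3=0$, then $(An)_1-(An)_3\ge\min(U_1,V_2)$;
\item[(B1)] if $m_1=0$, then $(mB)_3-(mB)_2\ge\min(X_2,Y_3)$;
\item[(B3)] if $m_3=0$, then $(mB)_2-(mB)_1$ and $(mB)_3-(mB)_1$ are at least $\min(Y_1,Y_2)$.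
\end{itemize}
Along solutions of \eqref{eq:H} these are lower bounds for the rates at which the differences of the $u_i$ and of the $v_j$ increase. Against rows $1$ and $3$ no column is dominated by another one, but column $3$, which is second against both, is never best:
\begin{itemize}
\item[(B2)] if $w_1,w_3\ge0$ are not both $0$, then column $3$ does not maximize $(w_1,0,w_3)B$.
\end{itemize}
Indeed, the comparisons with columns $2$ and $1$ would give $Y_3w_3\ge X_1w_1$ and $Y_1w_1\ge X_3w_3$. Then $w_1,w_3>0$, and multiplying gives $Y_1Y_3\ge X_1X_3$, contrary to (C1).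

\begin{lemma}\label{lem:unique}
A game \eqref{eq:family} with \emph{(C1)} satisfies the standing hypothesis and is not zero-sum.
\end{lemma}

\begin{proof}
An equilibrium $(\bar p,\bar q)$ exists by Nash's theorem. Let $I,J$ be the supports; they consist of best responses. If $1\notin I$, then $2\notin J$ by (B1) and $2\notin I$ by (A2), so $I=\{3\}$ and $J=\{1\}$; but the best row against column $1$ is $1$. If $2\notin I$, then $3\notin J$ by (B2) and $3\notin I$ by (A3), so $I=\{1\}$ and $J=\{2\}$; but the best row against column $2$ is $2$. If $3\notin I$, then $1\notin J$ by (B3) and $1\notin I$ by (A1), so $I=\{2\}$ and $J=\{3\}$; but the best row against column $3$ is $3$. Hence $I=\{1,2,3\}$ and $A\bar q$ is constant. By (A1)--(A3) no $q\in\Sigma_B$ with a zero coordinate has $Aq$ constant, so $J=\{1,2,3\}$ and $\bar pB$ is constant. If $Aq$ were constant at two points of $\Sigma_B$, it would be constant on the line through them, and this line meets the boundary of $\Sigma_B$. So $\bar q$ is unique. By (B1)--(B3) no $p\in\Sigma_A$ with a zero coordinate has $pB$ constant, and the same argument shows that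 $\bar p$ is unique.

Rows $1,3$ and columns $2,3$ form a coordination game: the second differences $a_{12}-a_{13}-a_{32}+a_{33}=V_2+U_3+V_3$ and $b_{12}-b_{13}-b_{32}+b_{33}=X_1+Y_3$ are both positive, so this second difference of $\mu A+\nu B$ is positive for all $\mu,\nu>0$.
\end{proof}

\section{Following a solution through ties}\label{sec:ties}

By Proposition~\ref{prop:hom} we have to control \emph{all} solutions of \eqref{eq:H}, including those that stay for a while on a set where best responses tie. The \emph{state} at time $t$ is $M_u(t)\times M_v(t)$. The solution is in the \emph{block} $(i,j)$ if its state is $\{i\}\times\{j\}$; there, up to constant vectors, $u$ moves with velocity column $j$ of $A$ and $v$ with velocity row $i$ of $B$. The solution \emph{enters} $(i,j)$ at time $s$ if it is not in this block at $s$ but is in it on some interval $(s,s+h)$; by continuity $i\in M_u(s)$ and $j\in M_v(s)$. By continuity again, $M_u(t)\subset M_u(t_0)$ and $M_v(t)\subset M_v(t_0)$ for $t$ near $t_0$.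

\begin{lemma}[ties that are resolved at once]\label{lem:ties}
Let $Z(t_0)\ne0$. If $M_v(t_0)=\{j\}$, the solution is in the block $(i,j)$ on some interval $(t_0,t_0+h)$, where $i$ is the best element of $M_u(t_0)$ against column $j$. If $M_u(t_0)=\{i\}$, it is in $(i,j)$, where $j$ is the best element of $M_v(t_0)$ against row $i$. If both sets have at least two elements, it is in the block given by the following table, except for the states marked $\mathcal S_0,\mathcal S_1,\mathcal S_2$.
\[
\begin{array}{c|cccc}
M_u\setminus M_v&\{1,2\}&\{1,3\}&\{2,3\}&\{1,2,3\}\\ \hline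
\{1,2\}&(2,2)&(2,3)&(2,3)&(2,3)\\
\{1,3\}&(1,2)&\mathcal S_0&\mathcal S_2&(1,2)\\
\{2,3\}&\mathcal S_1&(3,1)&(3,3)&(3,1)\\
\{1,2,3\}&(2,2)&\mathcal S_0&(3,3)&Z=0
\end{array}
\]
\end{lemma}

\begin{proof}
All statements concern times $t>t_0$ close to $t_0$. The difference of two indices tied at $t_0$ vanishes at $t_0$; if it is strictly increasing afterwards, the lower index is \emph{removed}: it no longer belongs to the set of maximizers. If only column $j$ is left, then $n$ is the $j$th unit vector and $u_i-u_l$ has the constant rate $a_{ij}-a_{lj}\ne0$, so of the rows tied at $t_0$ only the best one against column $j$ is left. The same holds with the roles exchanged. This proves the first two statements and finishes each of the following cases.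

$M_u=\{1,2\}$. Column $1$ is removed by (B3) if it is present. For $M_v=\{1,2\}$ column $2$ is left, and then row $2$. For $M_v=\{1,3\}$ column $3$ is left, and then row $2$. For $M_v=\{2,3\}$ or $\{1,2,3\}$, (A1) removes row $1$; row $2$ is left, and then column $3$.

$M_u=\{2,3\}$. For $M_v=\{2,3\}$, (B1) removes column $2$; column $3$ is left, and then row $3$. For $M_v=\{1,2,3\}$, (B1) removes column $2$ as well; in this case and for $M_v=\{1,3\}$, (A2) removes row $2$; row $3$ is left, and then column $1$.

$M_u=\{1,3\}$. For $M_v=\{1,2\}$, (A3) removes row $3$; row $1$ is left, and then column $2$. For $M_v=\{1,2,3\}$ the vector $v(t)$ equals $\bigl(\int_{t_0}^tm\bigr)B$ up to a constant vector, with $m_2=0$. So (B2) removes column $3$, then (A3) removes row $3$; row $1$ is left, and then column $2$.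

$M_u=\{1,2,3\}$. For $M_v=\{1,2\}$, (A3) removes row $3$ and (B3) column $1$; column $2$ is left, and then row $2$. For $M_v=\{2,3\}$, (A1) removes row $1$ and (B1) column $2$; column $3$ is left, and then row $3$.
\end{proof}

At the remaining states, which we call \emph{sheets}, the tied strategies form a $2\times2$ game with no dominated strategy: a coordination game for $\mathcal S_1$ and $\mathcal S_2$, where the continuation is not unique, and a rotation for $\mathcal S_0$, where the solution slides along the tie. We need bounds for the time spent there. From now on $K$ denotes a constant depending only on the game, not the same at each occurrence. A statement that something happens ``within time $K|Z|$'' after $t_0$ applies to solutions that are defined and nonzero on $[t_0,t_0+K|Z(t_0)|]$. Every difference $u_i-u_l$, $v_j-v_k$ is at most $K|Z|$ in absolute value, so a gap that closes at a rate bounded below closes within time $K|Z|$. Such bounds can be chained. If a phase lasts at most $K_0$ times the value of $|Z|$ at its beginning, then $|Z|$ grows during it by at most the factor $1+\Lambda K_0$; so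 a bounded number of such phases lasts at most $K|Z(t_0)|$ in total. We refer to this as \emph{time accounting}.

\begin{lemma}[sheets]\label{lem:sheets}
\emph{(a)} From $\mathcal S_1$ the solution enters $(2,2)$ or $(3,1)$ within time $K|Z|$.

\emph{(b)} From $\mathcal S_2$ it enters $(1,2)$ or $(3,3)$ within time $K|Z|$. At the time of entering, $u_1=u_3\ge u_2$ and $v_2=v_3\ge v_1$, and $v_3>v_1$ if the block is $(3,3)$.

\emph{(c)} From $\mathcal S_0$ it enters $(1,2)$ within time $K|Z|$.
\end{lemma}

\begin{proof}
(a), (b) Put $(a,b)=(u_2-u_3,\,v_2-v_1)$ for $\mathcal S_1$ and $(a,b)=(u_1-u_3,\,v_2-v_3)$ for $\mathcal S_2$. As long as $M_u$ and $M_v$ are contained in the two pairs that define the sheet, the rates are, for $\mathcal S_1$ and $\mathcal S_2$ respectively,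
\[
\begin{array}{c|cccc}
&\dot a\ (b>0)&\dot a\ (b<0)&\dot b\ (a>0)&\dot b\ (a<0)\\ \hline
\mathcal S_1&U_2+V_2&-V_1&Y_2&-(X_3+Y_3)\\
\mathcal S_2&V_2&-(U_3+V_3)&X_1&-Y_3
\end{array}
\]
as required in Lemma~\ref{lem:planar}(i). Let $s$ be the supremum of the times up to which the state stays on the sheet. On $\mathcal S_1$ the gap $v_2-v_3>0$ closes at a rate bounded below by (B1), and on $\mathcal S_2$ the gap $u_1-u_2>0$ does by (A1). So $s-t_0\le K|Z(t_0)|$. At time $s$ the sets $M_u,M_v$ contain the two pairs, which gives the first two relations in (b).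

If both sets are equal to the pairs at $s$, they are contained in the pairs shortly after $s$, and $(a,b)\ne0$ at times arbitrarily close to $s$ by the choice of $s$. Lemma~\ref{lem:planar}(i) applies with $t_*=s$. The case $a,b>0$ means that $(2,2)$, respectively $(1,2)$, is entered at $s$; the case $a,b<0$ means $(3,1)$, respectively $(3,3)$. Otherwise exactly one of the two sets is $\{1,2,3\}$, since $Z\ne0$, and the table in Lemma~\ref{lem:ties} gives $(2,2)$ or $(3,1)$ for $\mathcal S_1$ and $(3,3)$ or $(1,2)$ for $\mathcal S_2$. Finally, if $v_1=v_3$ at $s$ in case (b), the state is $\{1,3\}\times\{1,2,3\}$, which leads to $(1,2)$.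

(c) At $t_0$ we have $u_1=u_3\ge u_2$ and $v_1=v_3>v_2$. Consider the interval of time during which $v_2<\max(v_1,v_3)$. There $n_2=0$, so $u_3-u_2$ increases by (A2), and $m_2=0$ for $t>t_0$. The differences $a=u_1-u_3$ and $b=v_1-v_3$ satisfy the assumptions of Lemma~\ref{lem:planar}(ii) with $\mu_+=U_1$, $\mu_-=U_3+V_3$, $\nu_+=Y_1$, $\nu_-=X_3$, so $a=b=0$. Then $0=\dot b=-Y_1m_1+X_3m_3$ with $m_1+m_3=1$, which determines $m$, and
\[
\dot v_1-\dot v_2=-(X_1+Y_1)m_1+(X_3+Y_3)m_3=-\frac{X_1X_3-Y_1Y_3}{X_3+Y_1}<0
\]
by (C1). So within time $K|Z|$ the state $\{1,3\}\times\{1,2,3\}$ is reached, and it leads to $(1,2)$.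
\end{proof}

We turn to the blocks. In five of them exactly one index gains on the played one, and all other indices fall behind, as \eqref{eq:orders} shows: row $2$ in $(1,2)$, column $3$ in $(2,2)$, row $3$ in $(2,3)$, column $1$ in $(3,3)$, and row $1$ in $(3,1)$. By Lemma~\ref{lem:ties} the exits are forced:
\begin{equation}\label{eq:cycle}
(1,2)\to(2,2)\to(2,3)\to(3,3)\to(3,1)\to(1,1).
\end{equation}
We call the first five blocks \emph{cyclic}. The solution leaves $(3,1)$ at a state $\{1,3\}\times\{1\}$, a \emph{section state}, with coordinates
\[
z=(G,h_2,h_3),\qquad G=u_1-u_2>0,\quad h_2=v_1-v_2>0,\quad h_3=v_1-v_3>0 .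
\]
By nondegeneracy, and since $u_1=u_3$, the points $Z$ with state $\{1,3\}\times\{1\}$ correspond bijectively and linearly to the points $z$ of the open positive octant.

\begin{lemma}\label{lem:section}
From any state with $Z\ne0$ the solution reaches a section state within time $K|Z|$.
\end{lemma}

\begin{proof}
In every block some index gains on a played one at a constant rate: besides the cyclic blocks, column $2$ in $(1,1)$, row $3$ in $(1,3)$, and row $1$ in $(2,1)$ and in $(3,2)$. So every stay in a block lasts at most $K|Z|$. By Lemmas~\ref{lem:ties} and~\ref{lem:sheets}, from a state that is not a block some block is entered within time $K|Z|$. This block is not $(2,1)$ or $(3,2)$: these do not occur in the table or in Lemma~\ref{lem:sheets}, and they do not result from the first two statements of Lemma~\ref{lem:ties}, because row $2$ is last against column $1$ and column $1$ last against row $2$, row $3$ is last against column $2$ and column $2$ last against row $3$. So after at most two phases the solution is in a cyclic block, in $(1,1)$, or in $(1,3)$. In $(1,1)$ rows $2,3$ fall behind, so the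 exit state has $M_u=\{1\}$ and leads to $(1,2)$ or $(1,3)$. In $(1,3)$ column $1$ falls behind, so at the exit $M_v=\{3\}$ or $\{2,3\}$. If $M_v=\{3\}$, the next block is $(2,3)$ or $(3,3)$. If $M_v=\{2,3\}$, then $M_u=\{1\},\{1,2\},\{1,2,3\}$ lead to $(1,2),(2,3),(3,3)$, and $M_u=\{1,3\}$ is $\mathcal S_2$, which leads to $(1,2)$ or $(3,3)$. From a cyclic block the solution follows \eqref{eq:cycle}. The number of phases is bounded, and time accounting gives the claim.
\end{proof}

\section{The return map}\label{sec:return}

A \emph{pass} is the part of a solution between two consecutive section states. We write $\tau_{ij}$ for the time spent in the block $(i,j)$ during a pass. Figure~\ref{fig:cycle} shows the possible routes.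

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.3cm,y=-1.4cm]
\node (n11) at (1,1) {$(1,1)$}; \node (n12) at (2,1) {$(1,2)$}; \node (n13) at (3,1) {$(1,3)$};
\node[gray] at (1,2) {$(2,1)$}; \node (n22) at (2,2) {$(2,2)$}; \node (n23) at (3,2) {$(2,3)$};
\node (n31) at (1,3) {$(3,1)$}; \node[gray] at (2,3) {$(3,2)$}; \node (n33) at (3,3) {$(3,3)$};
\draw[->,thick] (n12) -- (n22); \draw[->,thick] (n22) -- (n23); \draw[->,thick] (n23) -- (n33);
\draw[->,thick] (n33) to[bend left=25] (n31);
\draw[->,thick] (n31) to[bend left=40] node[left] {section} (n11);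
\draw[->,dashed] (n11) -- node[below] {a} (n12);
\draw[->,dashed] (n11) to[bend left=25] node[above] {b, c} (n13);
\draw[->,dashed] (n13) -- node[below] {b} (n12);
\draw[->,dashed] (n13) to[bend left=40] node[right] {c} (n33);
\end{tikzpicture}
\caption{The pair $(i,j)$ is the block in which row $i$ and column $j$ are the unique best responses. Solid arrows are forced transitions. After crossing the section, a solution follows one of the dashed routes a, b, c back to the forced cycle, except in the borderline case between b and c. The gray blocks are never entered.}\label{fig:cycle}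
\end{figure}

\subsection*{From the block $(1,2)$ to the section}
Suppose the solution enters $(1,2)$ with the \emph{entry data}
\[
\omega=u_1-u_2,\qquad\alpha=u_1-u_3,\qquad\beta=v_2-v_3,\qquad\gamma=v_2-v_1,
\]
all nonnegative; in fact $\omega>0$, since row $2$ gains on row $1$. Each duration along \eqref{eq:cycle} is the gap to be closed divided by the rate at which it closes, and each gap is accumulated at the constant rates of the preceding blocks:
\begin{equation}\label{eq:dur}
\begin{aligned}
U_2\tau_{12}&=\omega,\\
X_2\tau_{22}&=\beta+X_1\tau_{12},\\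
U_3\tau_{23}&=\alpha+V_2\tau_{12}+(U_2+V_2)\tau_{22},\\
X_3\tau_{33}&=\gamma+(X_1+Y_1)\tau_{12}+Y_2\tau_{22}+(X_2+Y_2)\tau_{23},\\
U_1\tau_{31}&=U_2\tau_{22}+V_3\tau_{23}+(U_3+V_3)\tau_{33}.
\end{aligned}
\end{equation}
In the second line the gap is $v_2-v_3$, which grows at rate $X_1$ in $(1,2)$. In the third it is the lead of the played row over row $3$, which grows at rate $V_2$ in $(1,2)$ and $U_2+V_2$ in $(2,2)$. In the fourth it is the lead of the played column over column $1$, which grows at the rates $X_1+Y_1$, $Y_2$, $X_2+Y_2$ in $(1,2)$, $(2,2)$, $(2,3)$. In the fifth it is the lead of the played row over row $1$, which is $0$ at the exit from $(1,2)$ and then grows at the rates $U_2$, $V_3$, $U_3+V_3$. In the same way, the leads over row $2$, column $2$ and column $3$ vanish at the exits from $(2,3)$, $(2,2)$ and $(3,3)$, and the next section state is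
\begin{equation}\label{eq:next}
G'=U_3\tau_{33}+V_1\tau_{31},\qquad h_2'=X_2\tau_{23}+Y_3\tau_{33}+(X_3+Y_3)\tau_{31},\qquad h_3'=X_3\tau_{31}.
\end{equation}

\subsection*{From the section to the cycle}
After a section state $z$ the solution is in $(1,1)$, where row $1$ gains $U_1+V_1$ on row $2$ and $U_1$ on row $3$ per unit time, while \emph{both} other columns gain on column $1$: column $2$ needs time $h_2/(X_1+Y_1)$ and column $3$ needs time $h_3/Y_1$. The race is decided by the sign of
\[
f(z)=h_3-\frac{Y_1}{X_1+Y_1}\,h_2 .
\]

\emph{Pass a} ($f\ge0$). Column $2$ arrives first, or both arrive together, and $(1,2)$ is entered with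
\begin{equation}\label{eq:a}
\tau_{11}=\frac{h_2}{X_1+Y_1},\quad \omega=G+(U_1+V_1)\tau_{11},\quad \alpha=U_1\tau_{11},\quad\beta=h_3-Y_1\tau_{11}=f(z),\quad\gamma=0 .
\end{equation}

If $f<0$, column $3$ arrives first, after $\tau_{11}=h_3/Y_1$, and $(1,3)$ is entered with $v_3-v_2=h_2-(X_1+Y_1)\tau_{11}=-\frac{X_1+Y_1}{Y_1}f(z)$. In $(1,3)$ column $2$ would catch up after time $t_{\mathrm b}$ and row $3$ after time $t_{\mathrm c}$, where
\[
t_{\mathrm b}=-\frac{X_1+Y_1}{X_1Y_1}\,f(z),\qquad t_{\mathrm c}=\frac{U_1\tau_{11}}{U_3+V_3}.
\]
Row $2$ would need time $(G+(U_1+V_1)\tau_{11})/V_3>t_{\mathrm c}$, and column $1$ falls behind at rate $Y_1$.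

\emph{Pass b} ($f<0$, $t_{\mathrm b}<t_{\mathrm c}$). The state $\{1\}\times\{2,3\}$ is reached, and $(1,2)$ is entered with
\begin{equation}\label{eq:b}
\tau_{11}=\frac{h_3}{Y_1},\quad\omega=G+(U_1+V_1)\tau_{11}-V_3t_{\mathrm b},\quad\alpha=U_1\tau_{11}-(U_3+V_3)t_{\mathrm b},\quad\beta=0,\quad\gamma=Y_1t_{\mathrm b}.
\end{equation}

\emph{Pass c} ($f<0$, $t_{\mathrm b}>t_{\mathrm c}$). The state $\{1,3\}\times\{3\}$ is reached with $v_3-v_1=Y_1t_{\mathrm c}$, and $(3,3)$ is entered. So $\tau_{33}=Y_1t_{\mathrm c}/X_3$, and $U_1\tau_{31}=(U_3+V_3)\tau_{33}=U_1h_3/X_3$. At the next section state $h_3'=X_3\tau_{31}=h_3$ and, with $h_3=Y_1\tau_{11}$,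
\begin{equation}\label{eq:c}
h_2'=h_2-(X_1+Y_1)\tau_{11}-X_1t_{\mathrm c}+Y_3\tau_{33}+(X_3+Y_3)\tau_{31}=h_2-(\tau_{11}+t_{\mathrm c})\Bigl(X_1-\frac{Y_1Y_3}{X_3}\Bigr).
\end{equation}

\emph{Singular pass} ($f<0$, $t_{\mathrm b}=t_{\mathrm c}$). The solution arrives on the sheet $\mathcal S_2$.

\subsection*{One formula for passes a and b}
Let $L$ be the linear map $z\mapsto z'$ of $\mathbb R^3$ defined by \eqref{eq:a}, \eqref{eq:dur}, \eqref{eq:next}, and let $L_{\mathrm b}$ be the one defined by \eqref{eq:b}, \eqref{eq:dur}, \eqref{eq:next}; both formulas make sense for all $z\in\mathbb R^3$.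

\begin{lemma}\label{lem:L}
\emph{(i)} $\det L=1$. \emph{(ii)} There is a vector $\kappa$ with $L_{\mathrm b}z=Lz-f(z)\kappa$ for all $z$. \emph{(iii)} $f(L^{-1}\kappa)=0$.
\end{lemma}

\begin{proof}
(i) Use the coordinates $(h_3/X_3,\tau_{11},\tau_{12})$ with $\tau_{11},\tau_{12}$ from \eqref{eq:a}, \eqref{eq:dur}; these are three consecutive durations, the first being the preceding stay $\tau_{31}^-$ in $(3,1)$. Each further duration is a linear function of the three preceding ones. For $\tau_{23},\tau_{33},\tau_{31}$ this is \eqref{eq:dur} with $\alpha=U_1\tau_{11}$, $\gamma=0$, and moreover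
\[
\begin{aligned}
X_2\tau_{22}&=X_3\tau_{31}^--Y_1\tau_{11}+X_1\tau_{12},\\
(X_1+Y_1)\tau_{11}'&=X_2\tau_{23}+Y_3\tau_{33}+(X_3+Y_3)\tau_{31},\\
U_2\tau_{12}'&=U_3\tau_{33}+V_1\tau_{31}+(U_1+V_1)\tau_{11}'.
\end{aligned}
\]
So $L$ is the product of six maps of the form $(w_1,w_2,w_3)\mapsto(w_2,w_3,k_1w_1+k_2w_2+k_3w_3)$, each of determinant $k_1$, the coefficient of the oldest duration. In the order $\tau_{22},\tau_{23},\tau_{33},\tau_{31},\tau_{11}',\tau_{12}'$,
\[
\det L=\frac{X_3}{X_2}\cdot\frac{U_1}{U_3}\cdot\frac{X_1+Y_1}{X_3}\cdot\frac{U_2}{U_1}\cdot\frac{X_2}{X_1+Y_1}\cdot\frac{U_3}{U_2}=1 .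
\]

(ii) On the plane $f=0$ we have $t_{\mathrm b}=0$, the two values of $\tau_{11}$ agree, and \eqref{eq:a} and \eqref{eq:b} coincide. So $L_{\mathrm b}-L$ vanishes on the kernel of $f$.

(iii) The point is that $f(z)$ can be recovered from $z'$ by the same formula after either pass. Equations \eqref{eq:next} and the last line of \eqref{eq:dur} determine $\tau_{31},\tau_{33},\tau_{23},\tau_{22}$, in this order, as linear functions of $z'$. Define the linear functional
\[
g(z')=X_2\tau_{22}-\frac{X_1}{X_1+Y_1}\bigl(X_3\tau_{33}-Y_2\tau_{22}-(X_2+Y_2)\tau_{23}\bigr).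
\]
By the second and fourth lines of \eqref{eq:dur}, $g(z')=\beta-\frac{X_1}{X_1+Y_1}\gamma$. Inserting \eqref{eq:a} gives $g(Lz)=f(z)$, so $g=f\circ L^{-1}$. Inserting \eqref{eq:b} gives $g(L_{\mathrm b}z)=-\frac{X_1Y_1}{X_1+Y_1}t_{\mathrm b}=f(z)$. Hence $f(z)=g(Lz)-f(z)g(\kappa)$ for all $z$, and $g(\kappa)=0$.
\end{proof}

Thus passes a and b are both described by the continuous piecewise linear map
\begin{equation}\label{eq:return}
z'=Lz+x\kappa,\qquad x=\max(0,-f(z)),
\end{equation}
and we call $x$ the \emph{kick}. We want every solution to perform only these two passes after a short initial time. A condition on all section states cannot achieve this, since the octant contains states that start a pass c; we need a condition on the states that follow passes a and b. Both passes enter $(1,2)$ with $\alpha\le\omega$, because $\omega-\alpha=G+V_1\tau_{11}$ in \eqref{eq:a} and $\omega-\alpha=G+V_1\tau_{11}+U_3t_{\mathrm b}$ in \eqref{eq:b}. So we call a time at which the solution enters $(1,2)$ with $\alpha\le\omega$, that is, with $u_2\le u_3$, a \emph{good entry}, and consider the condition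
\begin{itemize}
\item[(C2)] for all nonzero $(\omega,\alpha,\beta,\gamma)\in[0,\infty)^4$ with $\alpha\le\omega$, the values given by \eqref{eq:dur}, \eqref{eq:next} satisfy $(U_3+V_3)\bigl(Y_1h_2'-(X_1+Y_1)h_3'\bigr)<U_1X_1h_3'$.
\end{itemize}
Since $Y_1h_2'-(X_1+Y_1)h_3'=-(X_1+Y_1)f(z')$, the inequality divided by $X_1Y_1(U_3+V_3)$ is $t_{\mathrm b}<t_{\mathrm c}$ for the state $z'$. So under (C2) the pass after a good entry is a or b.

\begin{lemma}\label{lem:good}
From any state with $Z\ne0$ the solution has a good entry within time $K|Z|$. If \emph{(C2)} holds, all passes after a good entry are a or b, as long as $Z\ne0$.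
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:section} and time accounting we may start from a section state. If the pass is a or b, there is a good entry within time $K|Z|$. A pass c leaves $h_3$ unchanged, lasts $K_1h_3$, and by \eqref{eq:c} and (C1) lowers $h_2$ by $K_2h_3$, with fixed $K_1,K_2>0$. Since $h_2$ stays positive, there are finitely many consecutive passes c, and together they last at most $K_1h_2/K_2\le K|Z|$; we count them as one phase. If the next pass is singular, Lemma~\ref{lem:sheets}(b) applies. Either $(1,2)$ is entered with $u_3\ge u_2$, which is a good entry, or $(3,3)$ is entered with $u_1=u_3$ and $v_2=v_3>v_1$. In the latter case $U_1\tau_{31}=(U_3+V_3)\tau_{33}$, and the next section state has $h_3=X_3\tau_{31}$ and $h_2=Y_3\tau_{33}+(X_3+Y_3)\tau_{31}$. Here the full strength of (C1) is used: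
\[
Y_1(h_2-h_3)=Y_1Y_3\Bigl(1+\frac{U_1}{U_3+V_3}\Bigr)\tau_{31}<X_1X_3\tau_{31}=X_1h_3,
\]
which says $f>0$. So the next pass is a. Time accounting gives the first statement. The second follows by induction, since passes a and b produce good entries.
\end{proof}

\section{A scalar recurrence and the stability criterion}\label{sec:rec}

A solution of \eqref{eq:H} leaving the origin must, by Lemma~\ref{lem:good}, have gone around the cycle infinitely often in its early life, so it defines an orbit $(z_n)$ of \eqref{eq:return} with $z_n\to0$ as $n\to-\infty$. If $L$ has an eigenvalue $\lambda>1$ with an eigenvector in the region of pass a, such an orbit exists (Section~\ref{sec:supp}). If $L$ has finite order, no orbit of $L$ alone tends to $0$, and it remains to control the kicks. Let $m_2(L)$ be the sum of the principal $2\times2$ minors of $L$. By Lemma~\ref{lem:L}(i) the characteristic polynomial of $L$ is $\lambda^3-\operatorname{tr}L\,\lambda^2+m_2(L)\lambda-1$, so two equations suffice to give $L$ order three: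
\begin{itemize}
\item[(C3)] $\operatorname{tr}L=0$ and $m_2(L)=0$.
\end{itemize}
By the Cayley--Hamilton theorem (C3) implies $L^3=I$. Put $\sigma=f(\kappa)$ and $\delta=-f(L\kappa)$; under (C3), $f(L^2\kappa)=f(L^{-1}\kappa)=0$. For an orbit of \eqref{eq:return} let $\varphi_n=f(z_n)$, so that $x_n=\max(0,-\varphi_n)$. Applying $f\circ L^2$, $f\circ L$ and $f$ to \eqref{eq:return} we get successively $f(L^2z_{n+1})=\varphi_n$, then $f(Lz_{n+1})=\varphi_{n-1}-\delta x_n$, and then the closed recurrence
\begin{equation}\label{eq:R}
\varphi_{n+1}=\varphi_{n-2}-\delta\,x_{n-1}+\sigma\,x_n,\qquad x_n=\max(0,-\varphi_n).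
\end{equation}
The last condition concerns its two constants:
\begin{itemize}
\item[(C4)] $\sigma>\delta^2$ and $\sigma\delta>1$.
\end{itemize}
It implies $\sigma>\delta>0$: both numbers are positive, $\sigma>\delta^2\ge\delta$ if $\delta\ge1$, and $\sigma>1/\delta>\delta$ if $\delta<1$.

\begin{example}\label{ex:rec}
Take $\sigma=8$, $\delta=2$ and $(\varphi_{-1},\varphi_0,\varphi_1)=(3,-1,0)$. Read down the columns, \eqref{eq:R} gives
\[
\begin{array}{c|rrrrrrrr}
j&0&1&2&3&4&5&6&7\\ \hline
\varphi_{3j-1}&3&1&-1&-1&-1&-1&-1&15\\
\varphi_{3j}&-1&-1&7&15&23&31&39&35\\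
\varphi_{3j+1}&0&8&6&4&2&0&-2&-2
\end{array}
\]
Think of the three rows as registers, updated in turn. A negative register $-x$ repeats itself; each time, it adds $\sigma x$ to the next register and takes $\delta x$ from the one after. When the drained register turns negative, it is of size at most $\delta x$ and takes over, and the register that it drains is the one just filled. From one stage to the next the kick grows by a factor at most $\delta$ and the supply to be drained by a factor about $\sigma/\delta$, so the stages get longer by a factor about $\sigma/\delta^2>1$; here they consist of $2$, $5$ and (draining $39$ in steps of $4$) $10$ kicks. The sequence grows, but it cannot have come out of $0$: toward the past the stages would have to get shorter geometrically, and a stage has at least one kick.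
\end{example}

\begin{lemma}\label{lem:rec}
Assume \emph{(C4)}. Let $(\varphi_n)_{n\le n_0}$ satisfy \eqref{eq:R} for $n<n_0$. If $\varphi_n\to0$ as $n\to-\infty$, then $\varphi_n=0$ for all $n$.
\end{lemma}

\begin{proof}
Extend the sequence to all $n\in\mathbb Z$ by \eqref{eq:R}, and suppose that it is not identically $0$. The size of the three registers is measured by
\[
\ell_n=\varphi_n+\varphi_{n-1}+\varphi_{n-2}-\delta x_{n-1},\qquad\text{for which}\qquad \ell_{n+1}-\ell_n=(\sigma-\delta)x_n
\]
by \eqref{eq:R}. If $x_k=0$ for all sufficiently negative $k$, then $\varphi_{k+1}=\varphi_{k-2}$ for these $k$; a periodic sequence tending to $0$ vanishes, and after three consecutive zeros all terms are $0$. So $x_k>0$ for arbitrarily negative $k$. Since $\ell_n\to0$ as $n\to-\infty$ and $\sigma>\delta$, it follows that $\ell_n$ is nondecreasing and $\ell_n>0$ for all $n$.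

\emph{Step 1: two consecutive negative terms.} Let $\varphi_n,\varphi_{n+1}<0$. From $\ell_{n+1}>0$ we get $\varphi_{n-1}>x_{n+1}+(1+\delta)x_n$. Then \eqref{eq:R} gives
\[
\varphi_{n+2}=\varphi_{n-1}-\delta x_n+\sigma x_{n+1}>0,\qquad
\varphi_{n+3}=-(x_n+\delta x_{n+1})<0,
\]
and $\varphi_{n+4}=\sigma x_n+(\sigma\delta-1)x_{n+1}>0$, where $\sigma\delta>1$ is used. Call $n$ \emph{isolated} if $\varphi_n<0$ and $\varphi_{n-1},\varphi_{n+1}\ge0$. We have shown that three steps after the start of a negative pair there is an isolated index. Every $k$ with $x_k>0$ is isolated or belongs to a negative pair, so there are arbitrarily negative isolated indices.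

\emph{Step 2: from one isolated index to the next.} Let $n$ be isolated. Since $x_{n+1}=0$,
\begin{equation}\label{eq:iso}
\varphi_{n+2}=\varphi_{n-1}-\delta x_n,\qquad \varphi_{n+3}=-x_n+\sigma x_{n+2}.
\end{equation}
\begin{itemize}
\item[(I)] If $\varphi_{n+2}\ge0$, then $\varphi_{n+3}=-x_n$ and $\varphi_{n+4}=\varphi_{n+1}+\sigma x_n>0$. The next isolated index is $n+3$, and $x_{n+3}=x_n$.
\item[(II)] If $\varphi_{n+2}<0\le\varphi_{n+3}$, the next isolated index is $n+2$, and $x_{n+2}=\delta x_n-\varphi_{n-1}\le\delta x_n$.
\item[(III)] If $\varphi_{n+2},\varphi_{n+3}<0$, then by Step 1 $\varphi_{n+4}>0$, the next isolated index is $n+5$, and $x_{n+5}=x_{n+2}+\delta x_{n+3}=\delta x_n-(\sigma\delta-1)x_{n+2}\le\delta x_n$.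
\end{itemize}

\emph{Step 3: stages.} If all transitions far enough to the left were of type (I), then $x$ would be a positive constant along the isolated indices, contrary to $\varphi_n\to0$. So there are arbitrarily negative isolated indices reached by a transition of type (II) or (III); call them \emph{stage starts}. Let $n<n'$ be consecutive stage starts. We have $\varphi_{n-2}<0$, since $n-2$ is the preceding isolated index in case (II) and the second member of the negative pair in case (III). As $x_{n-1}=0$, this gives $\ell_n=\varphi_n+\varphi_{n-1}+\varphi_{n-2}<\varphi_{n-1}$. The isolated indices in $[n,n')$ are $n,n+3,\dots,n+3(J-1)$ for some $J\ge1$, all with the same kick $x_n$. By \eqref{eq:iso}, $\varphi_{n-1+3j}=\varphi_{n-1}-j\delta x_n$ for $0\le j\le J$, and this is negative for $j=J$ because the last transition is of type (II) or (III). So $J\delta x_n>\varphi_{n-1}>\ell_n$, and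
\[
\ell_{n'}\ge\ell_n+(\sigma-\delta)Jx_n>\frac\sigma\delta\,\ell_n,\qquad \ell_{n'}\ge(\sigma-\delta)x_n,\qquad x_{n'}\le\delta x_n .
\]
For the relative size $\rho_n=x_n/\ell_n$ of the kick this means $\rho_{n'}\le\frac{\delta^2}\sigma\rho_n$ and $\rho_{n'}\le\frac\delta{\sigma-\delta}$. Every stage start has a predecessor, so the second bound holds at all of them. Going back $j$ stages from a fixed stage start $n$, we get $\rho_n\le(\delta^2/\sigma)^j\frac\delta{\sigma-\delta}$ for all $j$. Since $\delta^2<\sigma$, this forces $\rho_n=0$, contrary to $x_n>0$.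
\end{proof}

\begin{remark}
The inequality $\sigma>\delta^2$ cannot be weakened to $\sigma>\delta$. For $\sigma=\frac92$ and $\delta=4$ the sequence $\varphi_{2k}=-2^k$, $\varphi_{2k+1}=2^{k+2}$ satisfies \eqref{eq:R}, because $2^{k+1}-4\cdot2^k=-2^{k+1}$ and $-2^{k-1}+\frac92\,2^k=2^{k+2}$, and it tends to $0$ as $k\to-\infty$.
\end{remark}

\begin{theorem}\label{thm:crit}
A game \eqref{eq:family} satisfying \emph{(C1)--(C4)} is not zero-sum and has a unique Nash equilibrium $E$, which lies in $\mathring\Sigma$. The equilibrium $E$ is stable, and all BR solutions converge to $E$ uniformly.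
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:unique} and Proposition~\ref{prop:hom} it suffices to show that no nonzero solution of \eqref{eq:H} starts at $0$. Suppose there is one. Cutting at the last zero before a nonzero value and shifting time, we obtain a solution on $[0,T]$ with $Z(0)=0$ and $Z\ne0$ on $(0,T]$; also $|Z(t)|\le\Lambda t$. Let $\Theta\subset(0,T]$ be the set of times at which the solution leaves $(3,1)$.

For small $t_0>0$, Lemma~\ref{lem:good} gives a good entry $s\in[t_0,(1+K\Lambda)t_0]$. After $s$ the solution follows \eqref{eq:cycle} to a time in $\Theta$, which is at most $(1+K\Lambda)s$, and from then on it performs passes a and b. Only finitely many of these passes are completed in $[s,T]$. Otherwise their end times would increase to some $t_*\le T$; each pass visits $(1,2)$, $(2,3)$ and $(3,1)$, so by continuity $M_u(t_*)=M_v(t_*)=\{1,2,3\}$ and $Z(t_*)=0$. Hence $\Theta\cap[s,T]$ is finite, and the section states at consecutive elements are related by \eqref{eq:return}. Letting $t_0\to0$ we see that $\Theta$ is infinite and accumulates only at $0$. So the section states form a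 sequence $(z_n)_{n\le n_0}$ in the open octant that satisfies \eqref{eq:return} and tends to $0$ as $n\to-\infty$. By (C3) the numbers $\varphi_n=f(z_n)$ satisfy \eqref{eq:R}, and by Lemma~\ref{lem:rec} they vanish. Then $z_{n+3}=L^3z_n=z_n$, which together with $z_n\to0$ gives $z_n=0$, a contradiction.
\end{proof}

\section{Parameters: proof of Theorem~\ref{thm:main}}\label{sec:param}

For general parameters $L$ is a product of six full companion matrices, and (C2)--(C4) are hard to see through. We let most gaps tend to $0$ with a parameter $\varepsilon$, at such rates that in suitable coordinates $L$ and $\kappa$ have simple limits. The equations (C3) are solved exactly in the limit and then continued by the implicit function theorem; the inequalities persist by continuity. The game \eqref{eq:games} is \eqref{eq:family} with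
\[
U=(1,M,N),\quad N=\tfrac M{120},\quad V=(\varepsilon,\varepsilon,\varepsilon),\quad X=\bigl(C\varepsilon,\varepsilon,\tfrac1{80}\bigr),\quad Y=(y,\varepsilon^2,\varepsilon^2),\quad y=1-C\varepsilon .
\]
The numbers $C$ and $M$, near $6$ and $1590$, are the two unknowns for the two equations (C3). Condition (C1) reads $y\varepsilon^2\bigl(1+\frac1{N+\varepsilon}\bigr)<\frac{C\varepsilon}{80}$ and holds for small $\varepsilon>0$.

\subsection*{Rescaled coordinates}
Since $X_2=\varepsilon$, the duration $\tau_{22}$ stays bounded only if $\beta=f(z)$ is of order $\varepsilon$. As $f=h_3-yh_2=C\varepsilon h_3-y(h_2-h_3)$, this means that $h_2-h_3$ has to be measured in units of $\varepsilon$. For $\varepsilon>0$ we use the linear coordinates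
\[
H=80\,h_3,\qquad r=\frac{My}\varepsilon(h_2-h_3),\qquad w=G+(1+\varepsilon)h_2,
\]
and the functional $F=\frac M\varepsilon f=kH-r$ with $k=\frac{MC}{80}$. Replacing $f$ by $F$ and $\kappa$ by $\frac\varepsilon M\kappa$ leaves \eqref{eq:return}, $\sigma$ and $\delta$ unchanged; below, $\kappa$ is the rescaled vector and $x=-F(z)$. With $\tilde\beta=M\beta/\varepsilon$ and $80N=\frac23M$, equations \eqref{eq:dur}, \eqref{eq:next} become $M\tau_{12}=\omega$ and
\begin{equation}\label{eq:scaled}
\begin{aligned}
M\tau_{22}&=\tilde\beta+C\omega, & H'&=\tau_{31}=M\tau_{22}+\varepsilon\tau_{23}+(N+\varepsilon)\tau_{33},\\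
N\tau_{23}&=\alpha+\tfrac\varepsilon M\omega+\bigl(1+\tfrac\varepsilon M\bigr)M\tau_{22}, & r'&=My\,(\tau_{23}+\varepsilon\tau_{33}+\varepsilon\tau_{31}),\\
N\tau_{33}&=\tfrac23\bigl(M\gamma+\omega+\varepsilon^2M\tau_{22}+(\varepsilon+\varepsilon^2)M\tau_{23}\bigr), & w'&=N\tau_{33}+\varepsilon\tau_{31}+(1+\varepsilon)\bigl(\tfrac{H'}{80}+\tfrac{\varepsilon r'}{My}\bigr).
\end{aligned}
\end{equation}
The entry data \eqref{eq:a} of pass a are
\[
\omega=w,\qquad\alpha=\tfrac H{80}+\tfrac{\varepsilon r}{My},\qquad\tilde\beta=F,\qquad M\gamma=0 .
\]
For pass b we have $\tau_{11}=\frac H{80y}$, $h_2-\tau_{11}=\frac{\varepsilon x}{My}$ and $t_{\mathrm b}=\frac x{MCy}$, so \eqref{eq:b} reads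
\[
\omega=w-(1+\varepsilon)\tfrac{\varepsilon x}{My}-\tfrac{\varepsilon x}{MCy},\qquad\alpha=\tfrac H{80y}-\tfrac{(N+\varepsilon)x}{MCy},\qquad\tilde\beta=0,\qquad M\gamma=\tfrac xC .
\]
All coefficients are rational functions of $(\varepsilon,C,M)$ whose denominators do not vanish near $(0,6,1590)$. So in the coordinates $(H,r,w)$ the matrix of $L$ and the vector $\kappa$ extend analytically to a neighborhood of this point. At $\varepsilon=0$, \eqref{eq:scaled} reduces to
\begin{equation}\label{eq:limit}
H'=\tilde\beta+\bigl(C+\tfrac23\bigr)\omega+\tfrac23M\gamma,\qquad r'=120\,(\alpha+\tilde\beta+C\omega),\qquad w'=\tfrac23(\omega+M\gamma)+\tfrac{H'}{80}.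
\end{equation}

\subsection*{Condition (C3)}
Inserting the data of pass a into \eqref{eq:limit} gives the limit $L_0$ of $L$:
\begin{equation}\label{eq:L0}
H'=F+\bigl(C+\tfrac23\bigr)w,\quad r'=120\bigl(\tfrac H{80}+F+Cw\bigr),\quad w'=\tfrac23w+\tfrac{H'}{80},
\end{equation}
\[
L_0=\begin{pmatrix}k&-1&C+\frac23\\[2pt] \frac32+120k&-120&120C\\[2pt] \frac k{80}&-\frac1{80}&\frac23+\frac1{80}\bigl(C+\frac23\bigr)\end{pmatrix}.
\]
The principal minors for the pairs $(H,r)$, $(H,w)$, $(r,w)$ are $\frac32$, $\frac23k$ and $-80-1$. Hence
\begin{equation}\label{eq:tr}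
\operatorname{tr}L_0=k-120+\tfrac23+\tfrac C{80}+\tfrac1{120},\qquad m_2(L_0)=\tfrac23k-\tfrac{159}2 .
\end{equation}
The second expression vanishes for $k=\frac{477}4$, and then the first is $\frac C{80}-\frac3{40}$, which vanishes for $C=6$; these values give $M=80k/C=1590$. The Jacobian matrix of $(\operatorname{tr}L_0,m_2(L_0))$ with respect to $(C,k)$ is triangular with diagonal entries $\frac1{80}$ and $\frac23$, and $(C,M)\mapsto(C,k)$ is a local diffeomorphism since $\partial k/\partial M=C/80\ne0$. By the analytic implicit function theorem there are analytic functions $C(\varepsilon)\to6$, $M(\varepsilon)\to1590$ for which (C3) holds for small $\varepsilon$. We fix them. Then $k\to119.25$ and $N\to13.25$ as $\varepsilon\to0$.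

\subsection*{Condition (C4)}
At $\varepsilon=0$, $C=6$, the data of pass b exceed those of pass a by $0$ in $\omega$, by $-\frac x{720}$ in $\alpha$, by $x$ in $\tilde\beta$ and by $\frac x6$ in $M\gamma$. By \eqref{eq:limit} the limit of $\kappa$ is
\[
\kappa_0=\bigl(1+\tfrac19,\ 120-\tfrac16,\ \tfrac19+\tfrac1{80}\cdot\tfrac{10}9\bigr)=\bigl(\tfrac{10}9,\ \tfrac{719}6,\ \tfrac18\bigr),\qquad \sigma_0=F(\kappa_0)=\tfrac{477}4\cdot\tfrac{10}9-\tfrac{719}6=\tfrac{38}3 .
\]
By \eqref{eq:L0} the $H$- and $r$-coordinates of $L_0\kappa_0$ are $\frac{38}3+\frac{20}3\cdot\frac18=\frac{27}2$ and $120\bigl(\frac1{72}+\frac{38}3+\frac34\bigr)=\frac{4835}3$, so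
\[
\delta_0=-F(L_0\kappa_0)=\tfrac{4835}3-\tfrac{477}4\cdot\tfrac{27}2=\tfrac{43}{24}.
\]
Since $1<\delta_0<2$ and $\sigma_0>4$, we have $\sigma_0>\delta_0^2$ and $\sigma_0\delta_0>1$, and (C4) holds for small $\varepsilon$ by continuity.

\subsection*{Condition (C2)}
Here $yh_2'-h_3'=-f(z')=\frac\varepsilon M(r'-kH')$ and $h_3'=H'/80$. After multiplication by $M/\varepsilon$ the inequality in (C2) becomes
\[
(N+\varepsilon)(r'-kH')<kH',
\]
so we need an upper bound for $r'/H'$ that holds for all admissible data. Put $D=M\tau_{22}\ge C\omega$. From \eqref{eq:scaled} and $\alpha\le\omega$, which is used only here,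
\[
M\tau_{23}\le120\bigl(1+\tfrac\varepsilon M\bigr)(D+\omega),\qquad N\tau_{33}\ge\tfrac23\omega,\qquad H'\ge D+N\tau_{33}\ge D+\tfrac23\omega,\qquad\tau_{33}\le\tfrac{H'}N .
\]
Also $H'>0$ for nonzero data: if $\omega=\beta=0$, then $\alpha=0$, so $\gamma>0$ and $\tau_{33}>0$. The identity $(1+C)(D+\frac23\omega)-(C+\frac23)(D+\omega)=\frac13(D-C\omega)\ge0$ gives $D+\omega\le\frac{1+C}{C+2/3}H'$. With $y\le1$ we obtain
\[
r'\le\Bigl[120\bigl(1+\tfrac\varepsilon M\bigr)\frac{1+C}{C+2/3}+\varepsilon(120+M)\Bigr]H'.
\]
The bracket tends to $120\cdot\frac{21}{20}=126$, so $r'\le127H'$ for small $\varepsilon$, and $(N+\varepsilon)(r'-kH')\le(N+\varepsilon)(127-k)H'$. Since $(N+\varepsilon)(127-k)\to13.25\cdot7.75<103$ while $k\to119.25$, condition (C2) holds for small $\varepsilon$.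

All four conditions hold for $0<\varepsilon<\varepsilon_0$, and Theorem~\ref{thm:crit} gives Theorem~\ref{thm:main}.

\section{Dimension and nearby unstable games: proof of Theorem~\ref{thm:supp}}\label{sec:supp}

(a) Add arbitrary constants $c_j$ to the columns of $A$ and $d_i$ to the rows of $B$ in \eqref{eq:family}. Each column of $A$ and each row of $B$ is then described by its minimum and two positive gaps, so the $12+6$ parameters describe, linearly and bijectively, the open set of all games in $\mathbb R^{18}$ with the strict orders \eqref{eq:orders}. The constants $c_j,d_i$ do not affect the dynamics, the equilibria, or the property of being zero-sum. On this open set $L$, $\kappa$ and $f$ are rational functions of the gaps without poles, so (C1) and (C4) are open conditions. Condition (C2) is open as well: it is a strict inequality, linear in $(\omega,\alpha,\beta,\gamma)$ with continuous coefficients, and by homogeneity it need only be tested on the compact set of admissible data with $\omega+\alpha+\beta+\gamma=1$. The functions $\operatorname{tr}L$ and $m_2(L)$ do not depend on the coordinates used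 on the section. At a game of Theorem~\ref{thm:main} with small $\varepsilon$ their Jacobian matrix with respect to $(C,M)$ is invertible, by continuity from $\varepsilon=0$, so the analytic map $(\operatorname{tr}L,m_2(L))$ on $\mathbb R^{18}$ has rank $2$ there. Near such a game (C3) therefore defines an analytic submanifold of codimension $2$ on which (C1)--(C4) hold, and Theorem~\ref{thm:crit} applies to all its points.

A zero-sum game satisfies $B=-\lambda A+D$ with $\lambda>0$ and $D$ in the space of matrices with entries $c_j+d_i$. This space has dimension $5$, since adding a constant to all $c_j$ and subtracting it from all $d_i$ changes nothing. So the zero-sum games are the image of a manifold of dimension $9+1+5=15$ under the smooth map $(A,\lambda,D)\mapsto(A,-\lambda A+D)$.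

(b) We break (C3) so that the eigenvalue $1$ of $L$ moves to the right. Fix a small $\varepsilon$, keep $M=M(\varepsilon)$, and take $C$ slightly larger than $C(\varepsilon)$. Condition (C1) still holds, so the standing hypothesis holds by Lemma~\ref{lem:unique}. By \eqref{eq:tr}, at $\varepsilon=0$ the derivative of $\operatorname{tr}L-m_2(L)$ with respect to $C$ at fixed $M$ is $\frac13\cdot\frac M{80}+\frac1{80}>0$, and it stays positive nearby; so $\operatorname{tr}L>m_2(L)$. The characteristic polynomial $\chi$ of $L$ is close to $\lambda^3-1$, hence increasing near $1$ with a simple root $\lambda$ there, and $\chi(1)=m_2(L)-\operatorname{tr}L<0$ gives $\lambda>1$.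

At $C=6$, $M=1590$ the vector $(H,r,w)=(80,9480,3)$ is fixed by $L_0$: it has $F=9540-9480=60$, and \eqref{eq:L0} gives $H'=60+20=80$, $r'=120(1+60+18)=9480$, $w'=2+1=3$. The eigenvalue $1$ of $L_0$ is simple, so $L$ has an eigenvector $z$ for $\lambda$ close to this vector. For it $F$ is close to $60$, $h_3=\frac H{80}$ and $h_2=\frac H{80}+\frac{\varepsilon r}{My}$ are close to $1$, and $G=w-(1+\varepsilon)h_2$ is close to $2$. So $z$ is a section state followed by pass a, and the same holds for $\lambda^nz$, $n\in\mathbb Z$. The pass from $\lambda^nz$ ends at $\lambda^{n+1}z$ and lasts $\lambda^n$ times as long as the pass from $z$. The passes with $n\le0$ have finite total duration and fit together to a solution of \eqref{eq:H} on an interval $(0,T]$; it is Lipschitz and tends to $0$ along the section times, so it extends by $Z(0)=0$. This solution is not zero, and by Proposition~\ref{prop:hom} the equilibrium is unstable. Since $C$ may be taken arbitrarily close to $C(\varepsilon)$, the proof of Theorem~\ref{thm:supp} is complete.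

\begin{thebibliography}{1}
\bibitem{OvS} Georg Ostrovski and Sebastian van Strien, \emph{Piecewise Linear Hamiltonian Flows Associated to Zero-Sum Games: Transition Combinatorics and Questions on Ergodicity}, arXiv:1011.2018 (2010).
\end{thebibliography}
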